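# A torsion-free group of annulus homeomorphisms with no quasi-isometric embedding into $\mathrm{Homeo}_0(\mathbb A)$

## 1. Fragmentation length on the annulus

Write $\mathbb A=\mathbb R/\mathbb Z\times[0,1]$ for the closed annulus, $\partial_0=\mathbb R/\mathbb Z\times\{0\}$ and $\partial_1=\mathbb R/\mathbb Z\times\{1\}$ for its boundary circles, $S=\mathbb R\times[0,1]$ for its universal cover, $\pi:S\to\mathbb A$ for the covering map, $T(x,t)=(x+1,t)$ for the deck translation and $p_1(x,t)=x$. The group $\mathrm{Homeo}_0(\mathbb A)$ is the identity component of the group of self-homeomorphisms of $\mathbb A$, with the topology of uniform convergence. A homeomorphism of $\mathbb A$ that preserves the orientation and each boundary component lies in $\mathrm{Homeo}_0(\mathbb A)$; we use this textbook fact freely. Every $f\in\mathrm{Homeo}_0(\mathbb A)$ lifts to $S$, its lifts commute with $T$ and preserve $\mathbb R\times\{0\}$ and $\mathbb R\times\{1\}$, and two lifts differ by a power of $T$.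

**Definition (fragmentation metric).** Fix a finite open cover $\mathcal B$ of $\mathbb A$ by homeomorphic images of balls (relatively open half-discs near $\partial\mathbb A$). Put
$$d_{\mathcal B}(f,g)=\min\{k\mid fg^{-1}=f_1f_2\cdots f_k\},$$
where each $f_i$ fixes pointwise the complement of some $B\in\mathcal B$. We call such an $f_i$ a fragment.

This is a finite, right-invariant metric. Put $\ell_{\mathcal B}(f)=d_{\mathcal B}(f,\mathrm{id})$; then $\ell_{\mathcal B}(fg)\le\ell_{\mathcal B}(f)+\ell_{\mathcal B}(g)$ and $\ell_{\mathcal B}(f^{-1})=\ell_{\mathcal B}(f)$.

We take the following as known. The group $\mathrm{Homeo}_0(\mathbb A)$ has a maximal metric: a compatible right-invariant metric $d$ such that for every compatible right-invariant $d'$ the identity map from $d$ to $d'$ is Lipschitz for large distances. So the group has a well-defined quasi-isometry type. For every cover $\mathcal B$ as above, $d_{\mathcal B}$ is quasi-isometric, via the identity map, to a maximal metric. We use two consequences.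

* Different covers give metrics that are quasi-isometric via the identity. So the statement "$\ell_{\mathcal B}(f_n)/n\to0$" does not depend on $\mathcal B$, and we may pick a convenient cover.
* Since a maximal metric is compatible with the topology, there are a neighborhood $V$ of $\mathrm{id}$ and a constant $C_0$ with $\ell_{\mathcal B}\le C_0$ on $V$.

**Working cover.** Let $J'$ run over the $32$ open arcs of $\mathbb R/\mathbb Z$ of length $\frac{15}{16}$ that start at multiples of $\frac1{32}$. Our cover $\mathcal B_0$ consists of the sets $J'\times[0,\frac9{10})$ and $J'\times(\frac1{10},1]$. We write $\ell$ for $\ell_{\mathcal B_0}$, and $V,C_0$ refer to $\mathcal B_0$. Every closed arc of length at most $\frac78$ lies in some $J'$: if it starts at $s\in[\frac k{32},\frac{k+1}{32})$, use the $J'$ that starts at $\frac{k-1}{32}$, since $\frac{k-1}{32}<s$ and $s+\frac{28}{32}<\frac{k+29}{32}$.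

**Example (rotations).** Let $R_\theta(x,t)=(x+\theta,t)$. Choose $m$ with $R_s\in V$ for $|s|\le\frac1m$. For $\theta\in[0,1]$ we have $R_\theta=(R_{\theta/m})^m$, so $\ell(R_\theta)\le mC_0$. Rotations have bounded length.

**Example (a bound from below, and shears).** If $\ell(f)\le k$, then
$$f\text{ has a lift }F\text{ with }|p_1F-p_1|\le k\text{ on }S. \tag{1}$$
It suffices to see that a fragment $f_i$ with ball $B\in\mathcal B_0$ has a lift that moves points horizontally by less than $1$; composing such lifts gives (1). The complement of $\pi^{-1}(B)$ in $S$ is connected (a horizontal strip along one boundary line, with vertical strips attached), so the lift of $f_i$ that fixes one of its points fixes all of them. This lift then preserves each component of $\pi^{-1}(B)$, and these components have width $\frac{15}{16}$. Now let $f(x,t)=(x+t,t)$. The lifts of $f^n$ are $(x,t)\mapsto(x+nt+m,t)$ with $m\in\mathbb Z$. They move points by $m$ at $t=0$ and by $m+n$ at $t=1$, and $\max(|m|,|m+n|)\ge\frac n2$. So $\ell(f^n)\ge\frac n2$, while $\ell(f^n)\le n\,\ell(f)$.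

**Definition (disc group).** $\mathrm{Homeo}(D^2,\partial D^2)$ is the group of homeomorphisms of a closed disc that fix the boundary circle pointwise.

Three facts about it will be used.

* By the Alexander trick, such a homeomorphism is isotopic to the identity rel boundary. So a closed disc in $\mathrm{int}\,\mathbb A$ gives an embedding $\mathrm{Homeo}(D^2,\partial D^2)\to\mathrm{Homeo}_0(\mathbb A)$ by extension by the identity. If the disc lies in one set of the cover, all elements of the image have length at most $1$.
* The group is torsion-free. Extend a finite-order element by the identity to the plane: it is a periodic homeomorphism that is the identity on a nonempty open set, hence the identity (Newman, 1931).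
* Let $h$ be a homeomorphism of $\mathbb R^2$ with bounded displacement, $|h(v)-v|\le c$ for all $v$. Transport it to the open unit disc by $v\mapsto v/(1+|v|)$. Then it extends by the identity to the boundary circle, because
$$\left|\frac{v}{1+|v|}-\frac{hv}{1+|hv|}\right|\le\frac{|v-hv|}{1+|v|}+|hv|\,\frac{\big||hv|-|v|\big|}{(1+|v|)(1+|hv|)}\le\frac{2c}{1+|v|}\to0 .$$
So a group of homeomorphisms of $\mathbb R^2$ with bounded displacements embeds in $\mathrm{Homeo}(D^2,\partial D^2)$. An example is the cyclic group generated by $(x,y)\mapsto(x+1,y)$.

## 2. Word length and quasi-isometric embeddings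

Let $G$ be a finitely generated group with finite generating set $\Sigma$, $|g|_G=|g|_\Sigma$ the word length and $d_\Sigma(g,h)=|gh^{-1}|_\Sigma$ the right-invariant word metric. Another finite generating set changes $d_\Sigma$ only up to bi-Lipschitz equivalence.

**Definition (undistorted element).** We call $g\in G$ undistorted if $\liminf_n|g^n|_G/n>0$.

For example, $1\in\mathbb Z$ is undistorted. In the Heisenberg group $\langle a,b,c\mid c=[a,b]\text{ central}\rangle$ we have $[a^n,b^n]=c^{n^2}$, so $|c^{n^2}|\le4n$ and $c$ is distorted.

**Definition (quasi-isometric isomorphic embedding).** The group $G$ quasi-isometrically isomorphically embeds into $\mathrm{Homeo}_0(\mathbb A)$ if there are an injective homomorphism $\rho:G\to\mathrm{Homeo}_0(\mathbb A)$ and constants $K\ge1$, $C\ge0$ with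
$$\tfrac1K\,d_\Sigma(g,h)-C\le d_{\mathcal B}(\rho(g),\rho(h))\le K\,d_\Sigma(g,h)+C\qquad(g,h\in G).$$

Since both metrics are right-invariant, this is the same as $\frac1K|g|_\Sigma-C\le\ell_{\mathcal B}(\rho(g))\le K|g|_\Sigma+C$ for all $g$. The notion does not depend on $\Sigma$ or $\mathcal B$. The right-hand inequality always holds, with $K$ the maximum of $1$ and the numbers $\ell_{\mathcal B}(\rho(s))$, $s\in\Sigma$. Only the left-hand inequality can fail. A homomorphism $\rho$, injective or not, that satisfies these inequalities is called a quasi-isometric embedding.

**Example ($\mathbb Z$ and $\mathbb Z^r$).** Sending $1\in\mathbb Z$ to an irrational rotation gives an injective homomorphism with bounded image, not a quasi-isometric embedding. Sending $1$ to the shear gives a quasi-isometric embedding. So a question about $G$ must consider all embeddings of $G$. The same works for $\mathbb Z^r$: take continuous $\varphi_1,\dots,\varphi_r:[0,1]\to[0,1]$ with disjoint supports, $\varphi_i(0)=0$ and $\varphi_i(t_i)=1$ for some $t_i$, and let $n=(n_1,\dots,n_r)$ act by $(x,t)\mapsto(x+\sum n_i\varphi_i(t),t)$. A lift moves points by some $m\in\mathbb Z$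 at $t=0$ and by $m+n_i$ at $t=t_i$, so (1) gives $\ell\ge\frac12\max|n_i|\ge\frac1{2r}\sum|n_i|$. This is a quasi-isometric embedding, injective by the last inequality.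

## 3. Perfect groups with no action on the line

**Definition (the class $\mathcal P$).** $\mathcal P$ is the class of countable perfect groups $M$ such that every homomorphism $M\to\mathrm{Homeo}_+(\mathbb R)$ is trivial.

For example, the alternating group on five letters is perfect, and an element $g$ of finite order in $\mathrm{Homeo}_+(\mathbb R)$ is trivial (if $g(p)>p$, then $g^n(p)>p$ for all $n\ge 1$). So this group is in $\mathcal P$.

**Definition (Thompson's group and its lift).** $T_{\mathrm{Th}}$ is the group of orientation-preserving piecewise linear homeomorphisms of $\mathbb R/\mathbb Z$ that preserve the dyadic rationals, with dyadic breakpoints and slopes powers of $2$. $\widetilde T\le\mathrm{Homeo}_+(\mathbb R)$ is the group of all lifts of its elements, and $z(x)=x+1$.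

$T_{\mathrm{Th}}$ is finitely generated and simple (Cannon–Floyd–Parry, *Enseign. Math.* 1996). Here are some elements. For $n\ge2$ cut the circle into $n$ standard dyadic intervals and map each affinely onto the next. This is an element $\rho_n\in T_{\mathrm{Th}}$ of order $n$. Its lift $\tilde\rho_n$ that moves each lifted interval to the next one satisfies $\tilde\rho_n^{\,n}=z$, since $\tilde\rho_n^{\,n}$ maps each interval affinely onto its translate by $1$. As $T_{\mathrm{Th}}$ is infinite and simple, it is not abelian, so it is perfect. It contains nontrivial torsion, which acts trivially on $\mathbb R$, so by simplicity every action of $T_{\mathrm{Th}}$ on $\mathbb R$ is trivial. Thus $T_{\mathrm{Th}}\in\mathcal P$.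

The group $\widetilde T$ is finitely generated (lift generators and add $z$), and $z$ is central in it. It acts on $\mathbb R$, so $\widetilde T\notin\mathcal P$. But $\widetilde T$ is perfect: since $T_{\mathrm{Th}}$ is perfect, $\widetilde T=[\widetilde T,\widetilde T]\langle z\rangle$, so $\widetilde T^{ab}$ is cyclic, generated by the image $\zeta$ of $z$. From $\tilde\rho_n^{\,n}=z$ we get $\zeta\in n\langle\zeta\rangle$ for every $n\ge2$. So $\langle\zeta\rangle$ is not infinite, and if it had finite order $N\ge2$, then $\zeta\in N\langle\zeta\rangle=0$, a contradiction. Hence $\widetilde T^{ab}=0$.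

**Recall (translation number).** If $g\in\mathrm{Homeo}_+(\mathbb R)$ commutes with $x\mapsto x+1$, then $\tau(g)=\lim_n(g^n(x)-x)/n$ exists and does not depend on $x$. It is invariant under conjugation by such homeomorphisms, satisfies $\tau(g^{-1})=-\tau(g)$, and is additive on commuting pairs. For instance $\tau(\tilde\rho_n)=\frac1n$. If $g$ has no fixed point, then $g(x)-x$ is periodic, continuous and nowhere zero, so it is bounded away from $0$ with constant sign and $\tau(g)\ne0$. Hence $\tau(g)=0$ forces a fixed point.

## 4. The problem for torsion-free subgroups, and two theorems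

With the definitions in place, here is the question, from Kathryn Mann and Christian Rosendal, "Large scale geometry of homeomorphism groups", arXiv:1607.02106 (2016).

**Problem.** Is there a torsion-free, finitely generated subgroup of $\mathrm{Homeo}_0(\mathbb A)$ that does not quasi-isometrically isomorphically embed into $\mathrm{Homeo}_0(\mathbb A)$?

So we want a torsion-free finitely generated $G$ that is isomorphic to a subgroup of $\mathrm{Homeo}_0(\mathbb A)$, while no injective homomorphism $G\to\mathrm{Homeo}_0(\mathbb A)$ whatsoever is a quasi-isometric embedding. The answer is yes.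

**Theorem A.** There is a finitely generated torsion-free group $M\in\mathcal P$ with a central element $X$ satisfying $|X^n|_M\ge n/\kappa$ for all $n\ge0$ (some $\kappa>0$), such that $M$ embeds in $\mathrm{Homeo}(D^2,\partial D^2)$. The group $G=M\times M$ is finitely generated, torsion-free, isomorphic to a subgroup of $\mathrm{Homeo}_0(\mathbb A)$, and does not quasi-isometrically isomorphically embed into $\mathrm{Homeo}_0(\mathbb A)$.

**Theorem B.** Let $\Gamma$ be a finitely generated group, let $\iota_i:M_i\to\Gamma$ $(i=1,2)$ be homomorphisms with $M_i\in\mathcal P$ and commuting images, and let $x_i\in Z(M_i)$. For every homomorphism $\rho:\Gamma\to\mathrm{Homeo}_0(\mathbb A)$ there is $i\in\{1,2\}$ with $\lim_n\frac1nd_{\mathcal B}(\rho\iota_i(x_i^n),\mathrm{id})=0$. Hence if $\liminf_n|\iota_i(x_i^n)|_\Gamma/n>0$ for $i=1,2$, then no homomorphism $\Gamma\to\mathrm{Homeo}_0(\mathbb A)$, injective or not, is a quasi-isometric embedding. In particular, for every finitely generated subgroup $H$ of $\mathrm{Homeo}(D^2,\partial D^2)$, the group $G\times H$, with $G$ as in Theorem A, is a torsion-free finitely generated group that embeds in $\mathrm{Homeo}_0(\mathbb A)$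 but does not quasi-isometrically isomorphically embed. Taking $H=\mathbb Z^r$, $r\ge0$, gives infinitely many pairwise non-isomorphic examples.

## 5. Drift of a central element, and the twisting action of $\widetilde T\times\widetilde T$

Section 2 settled the simplest cases: $\mathbb Z^r$ does embed quasi-isometrically. To find a group that does not, look for an undistorted $x\in G$ such that $\ell(\rho(x^n))=o(n)$ for every $\rho$. By (1), a map whose lifts all have large displacement is long; Lemma 3 below is the converse. So we must prevent the powers of $\rho(x)$ from drifting around the annulus linearly.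

Here is the sensible first plan. Suppose a group $M$ acts on $\mathbb A$ and fixes $\partial_0$ pointwise. Then each $h\in M$ has a canonical lift $\tilde h$, the one that fixes $\mathbb R\times\{0\}$ pointwise, and $h\mapsto\tilde h$ is a homomorphism. Let $x\in M$ be central. If, say, $T^{-1}\tilde x$ has fixed points, then their image in $\mathbb A$ is a closed $M$-invariant set. If $M$ had a common fixed point $\pi(w)$ in it, then $\tilde hw=T^{j(h)}w$ would define a homomorphism $j:M\to\mathbb Z$. If $M$ is perfect, $j=0$ and $\tilde xw=w$, contradicting $\tilde xw=Tw$. So we want a perfect group with an undistorted central element. The first candidate is $\widetilde T$ with $x=z$: it is perfect, it embeds in $\mathrm{Homeo}(D^2,\partial D^2)$ by letting $t$ act on $\mathbb R^2$ as $(x,y)\mapsto(t(x),y)$, and $z$ is undistorted because $z^n$ has displacement $n$ on $\mathbb R$ while the finitely many generators have bounded displacement.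

This candidate fails. Let $\mathcal H$ be the group of $h\in\mathrm{Homeo}_+(\mathbb R)$ commuting with $z$. For $h,k\in\mathcal H$ the map $(x,y)\mapsto(h(x),k(y))$ of $\mathbb R^2$ commutes with $(x,y)\mapsto(x+1,y+1)$. Put $s=y-x$, let $\chi:\mathbb R\to[0,1]$ be continuous with $\chi=0$ on $(-\infty,-1]$ and $\chi=1$ on $[1,\infty)$, and use the coordinates $(P,s)$ on $\mathbb R^2$ with $P=x+\chi(s)s$; the inverse change is $x=P-\chi(s)s$, $y=x+s$. The translation by $(1,1)$ becomes $(P,s)\mapsto(P+1,s)$. Compactify the $s$-line to $[-\infty,\infty]$ and identify it with $[0,1]$ so that $s=+\infty$ is $t=0$. This identifies $\mathbb R^2$ with $\mathrm{int}\,S$ and the translation with $T$. If $|h(x)-x|\le c$ and $|k(y)-y|\le c$ everywhere, our map changes $s$ by at most $2c$. Where $s\ge1+2c$, we have $P=y$ before and after, so $P\mapsto k(P)$; where $s\le-1-2c$, we have $P\mapsto h(P)$. So the map, and likewise its inverse, extends continuously to $S$, by $k$ on $\mathbb R\times\{0\}$ and by $h$ on $\mathbb R\times\{1\}$. We obtain a homomorphism $\Theta:\mathcal H\times\mathcal H\to\mathrm{Homeo}_0(\mathbb A)$.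

Restrict $\Theta$ to $\widetilde T\times1$. It fixes $\partial_0$ pointwise, it is injective (if $\Theta(h,1)=\mathrm{id}$, the lift above is a power of $T$ that fixes $\mathbb R\times\{0\}$, so $h=\mathrm{id}$), and $z^n$ lifts to a map that is the identity on $\mathbb R\times\{0\}$ and translates $\mathbb R\times\{1\}$ by $n$. As for the shear, (1) gives $\ell(\Theta(z^n,1))\ge\frac n2$. So $z$ gives no obstruction for $\widetilde T$. The plan breaks at the common fixed point: the image of the fixed points of the lift of $T^{-1}z$ contains $\partial_1$, and $\widetilde T$ has no common fixed point on $\partial_1$, where it acts through $T_{\mathrm{Th}}\ni\rho_2$. Two commuting copies do not help either: under $\Theta$ on $\widetilde T\times\widetilde T$, both $(z,1)$ and $(1,z)$ have linear growth, by the same computation.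

What $\widetilde T$ exploits is its action on the line $\mathbb R\times\{1\}$. So we need a perfect group without any nontrivial action on $\mathbb R$, that is, a group in $\mathcal P$, and still with an undistorted central element. In $\widetilde T$ the element $z$ is undistorted because it translates a line. In the group $M$ below it will be undistorted because it translates a plane.

There is a second point. If $M$ moves points of $\partial_0$, the canonical lift is gone. This can happen for groups in $\mathcal P$: $T_{\mathrm{Th}}$ acts on $\partial_0$, and the order-two element $\rho_2$ has no lift of order two there, since $\tilde\rho_2^{\,2}=z$. Here two commuting copies are the remedy: Lemma 2 shows that two commuting groups in $\mathcal P$ cannot both act nontrivially on a circle.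

## 6. Interlocked shears: a group $M\in\mathcal P$ with a central translation of the plane

**Step 1: a function adapted to two elements of $T_{\mathrm{Th}}$.** We want a function $\varphi$ on the circle that one element of $T_{\mathrm{Th}}$ negates, while its three translates under an element of order three add up to $1$. Let $I_0,\dots,I_5$ be
$$[0,\tfrac14],\ [\tfrac14,\tfrac12],\ [\tfrac12,\tfrac58],\ [\tfrac58,\tfrac34],\ [\tfrac34,\tfrac78],\ [\tfrac78,1],\qquad P=I_2\cup I_3\cup I_4=[\tfrac12,\tfrac78].$$
Let $\varphi:\mathbb R/\mathbb Z\to[-1,1]$ be continuous with $\varphi=-1$ on $I_0$, affine from $-1$ to $1$ on $I_1$, $\varphi=1$ on $P$, and affine from $1$ to $-1$ on $I_5$.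

Let $\beta$ map $I_i$ affinely onto $I_{i+2}$ (indices mod $6$). The lengths are $\frac14,\frac14,\frac18,\frac18,\frac18,\frac18$, so the slopes are $\frac12,1$ or $2$ and $\beta\in T_{\mathrm{Th}}$. As $\beta^3$ maps each $I_i$ affinely to itself, $\beta^3=\mathrm{id}$.

Let $\alpha|_{I_0}=\theta:I_0\to P$ map $[0,\frac18],[\frac18,\frac3{16}],[\frac3{16},\frac14]$ affinely onto $I_2,I_3,I_4$ (slopes $1,2,2$), let $\alpha|_P=\theta^{-1}$, let $\alpha:I_1\to I_5$ be affine (slope $\frac12$), and let $\alpha|_{I_5}$ be its inverse. The map $\alpha$ shifts the four cyclically ordered arcs $I_0,I_1,P,I_5$ by two places, so it is a well-defined element of $T_{\mathrm{Th}}$, and $\alpha^2=\mathrm{id}$. We claim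
$$\varphi\circ\alpha=-\varphi,\qquad\varphi+\varphi\circ\beta^{-1}+\varphi\circ\beta^{-2}\equiv1. \tag{2}$$
For the first: $\alpha$ exchanges $I_0$, where $\varphi=-1$, with $P$, where $\varphi=1$, and exchanges $I_1$ with $I_5$ affinely, preserving orientation, where $\varphi$ runs from $-1$ to $1$ and from $1$ to $-1$. For the second: the sum is $\beta$-invariant since $\beta^3=\mathrm{id}$, and every point has a $\beta$-translate in $I_0\cup I_1$. On $I_0$ the sum is $-1+1+1=1$, because $\beta^{-1}I_0=I_4$ and $\beta^{-2}I_0=I_2$. On $I_1$ the first term runs affinely from $-1$ to $1$, the second from $1$ to $-1$ (as $\beta^{-1}I_1=I_5$), and the third is $1$ (as $\beta^{-2}I_1=I_3$).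

Let $\tilde\alpha\in\widetilde T$ be the lift of $\alpha$ that shifts the lifted four arcs by two places. Then $\tilde\alpha^2$ is a lift of $\mathrm{id}$ shifting by four places, so $\tilde\alpha^2=z$. Let $\tilde\beta\in\widetilde T$ be any lift of $\beta$.

**Step 2: the group.** For $t\in\widetilde T$ define $t_x(x,y)=(t(x),y)$ and $t_y(x,y)=(x,t(y))$ on $\mathbb R^2$. Put
$$f(x,y)=(x,y+\varphi(x)),\quad f'(x,y)=(x+\varphi(y),y),\quad X=z_x,\quad B=z_y,$$
$$M=\langle\widetilde T_x,\widetilde T_y,f,f'\rangle\le\mathrm{Homeo}_+(\mathbb R^2).$$
$M$ is finitely generated. $X$ is central: it commutes with $\widetilde T_x$ since $z$ is central in $\widetilde T$, with $\widetilde T_y$ since they act on different coordinates, with $f$ since $\varphi$ is $1$-periodic, and with $f'$ since $f'$ changes $x$ by an amount depending only on $y$. By symmetry $B$ is central.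

Put $b=\tilde\beta_x$, and for $j=1,2,3$ put $f_j=b^{j-1}fb^{1-j}$ and $a_j=b^{j-1}\tilde\alpha_xb^{1-j}$. Since $t_xft_x^{-1}$ is the shear $(x,y)\mapsto(x,y+\varphi(t^{-1}x))$, the $f_j$ are the shears with functions $\varphi\circ\beta^{-(j-1)}$, and $\tilde\alpha_xf\tilde\alpha_x^{-1}$ is the shear with function $\varphi\circ\alpha^{-1}=\varphi\circ\alpha=-\varphi$. With (2) we get
$$a_j^2=X,\qquad a_jf_ja_j^{-1}=f_j^{-1},\qquad f_1,f_2,f_3\text{ commute},\qquad f_1f_2f_3=B. \tag{3}$$
Exchanging the coordinates gives conjugates $f'_j$ of $f'$ and elements $a'_j$ with
$$a_j'^2=B,\qquad a'_jf'_ja_j'^{-1}=f_j'^{-1},\qquad f_1',f_2',f_3'\text{ commute},\qquad f_1'f_2'f_3'=X. \tag{3'}$$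
So each central translation is a product of three commuting shears, each inverted by a square root of the other central translation.

**Step 3: $M$ is perfect.** $\widetilde T_x$ and $\widetilde T_y$ are perfect, so they die in $M^{ab}$. By (3), $[f]=-[f]$, so $2[f]=0$; and $3[f]=[f_1f_2f_3]=[B]=0$ because $B\in\widetilde T_y$. So $[f]=0$, and likewise $[f']=0$.

**Step 4: $M$ has no nontrivial action on $\mathbb R$.** Let $M$ act on $\mathbb R$ by orientation-preserving homeomorphisms; we write elements of $M$ for their images.

First, if $afa^{-1}=f^{-1}$, then $\mathrm{Fix}(a)\subset\mathrm{Fix}(f)$. Indeed let $ap=p$ and suppose $fp>p$ (otherwise replace $f$ by $f^{-1}$, which $a$ also inverts). Then $afp>ap=p$, but $afp=f^{-1}ap=f^{-1}p<p$, a contradiction. Also $\mathrm{Fix}(a)=\mathrm{Fix}(a^2)$ for increasing $a$. So (3) and (3′) give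
$$\mathrm{Fix}(X)=\mathrm{Fix}(a_j)\subset\mathrm{Fix}(f_j),\qquad\mathrm{Fix}(B)=\mathrm{Fix}(a_j')\subset\mathrm{Fix}(f_j')\qquad(j=1,2,3),$$
and since $X=f_1'f_2'f_3'$, also $\mathrm{Fix}(B)\subset\mathrm{Fix}(X)$.

Suppose $\mathrm{Fix}(X)\ne\mathbb R$, and let $J$ be a component of its complement. The finite endpoints of $J$ lie in $\mathrm{Fix}(X)$, so $X$, $a_j$ and $f_j$ fix them and preserve $J$. On $J$ the map $X$ has no fixed point, so after identifying $J$ with $\mathbb R$ (possibly reversing the orientation) it is $x\mapsto x+1$. The maps $a_j,f_j$ commute with $X$, so translation numbers are defined. From $a_jf_ja_j^{-1}=f_j^{-1}$ we get $\tau(f_j)=\tau(f_j^{-1})=-\tau(f_j)$, so $\tau(f_j)=0$. As the $f_j$ commute, $\tau(B)=\tau(f_1)+\tau(f_2)+\tau(f_3)=0$, so $B$ has a fixed point in $J$. But $\mathrm{Fix}(B)\subset\mathrm{Fix}(X)$ and $J\cap\mathrm{Fix}(X)=\emptyset$, a contradiction.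

So $X$ acts trivially. Then the $f_j$ act trivially, since $\mathrm{Fix}(X)\subset\mathrm{Fix}(f_j)$; hence $B=f_1f_2f_3$ acts trivially; hence the $f'_j$ act trivially. As $X=z_x$ and $B=z_y$ act trivially, $\widetilde T_x$ and $\widetilde T_y$ act through $T_{\mathrm{Th}}$, so trivially by Section 3. Thus $M$ acts trivially. As $M$ is countable and perfect, $M\in\mathcal P$.

**Step 5: $M$ embeds in the disc group, is torsion-free, and $X$ is undistorted.** For $t\in\widetilde T$ the function $t(x)-x$ is continuous and periodic, so $t_x$ and $t_y$ have bounded displacement; $f$ and $f'$ have displacement at most $1$. Let $\kappa>0$ bound the displacement of a finite generating set of $M$. An element of word length $m$ has displacement at most $\kappa m$. So all displacements are bounded, and by Section 1 the group $M$ embeds in $\mathrm{Homeo}(D^2,\partial D^2)$ and is torsion-free. As $X^n$ has displacement $n$, we get $|X^n|_M\ge n/\kappa$.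

**Step 6: the group $G=M\times M$.** Put the two factors in disjoint closed discs in $\mathrm{int}\,\mathbb A$. This embeds $G$ in $\mathrm{Homeo}_0(\mathbb A)$. $G$ is finitely generated and torsion-free. Put $X_1=(X,1)$ and $X_2=(1,X)$. Projection to a factor does not increase word length for the generating set $\Sigma_M\times\{1\}\cup\{1\}\times\Sigma_M$, so $|X_i^n|_G\ge n/\kappa$. If the discs lie in sets of $\mathcal B_0$, the image of $G$ has length bounded by $2$, so this embedding is not quasi-isometric. The work ahead is to deal with all others.

## 7. Groups in $\mathcal P$ acting on ordered sets and circles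

The definition of $\mathcal P$ mentions actions on $\mathbb R$ only. We need the two consequences below.

**Lemma 1.** If $M\in\mathcal P$ acts by order automorphisms on a totally ordered set $\Omega$, the action is trivial.

*Proof.* Suppose some $\omega\in\Omega$ is moved. Its orbit $\Omega'=M\omega$ is countable. Order $\Omega'\times\mathbb Q$ lexicographically, first coordinate first. This is a countable total order without endpoints and dense in itself, so by Cantor's theorem it is isomorphic to $\mathbb Q$. $M$ acts on it by $m(\omega',q)=(m\omega',q)$, preserving the order and not trivially. Order automorphisms of $\mathbb Q$ extend uniquely to increasing homeomorphisms of $\mathbb R$, and the extension is a homomorphism. This is a nontrivial homomorphism $M\to\mathrm{Homeo}_+(\mathbb R)$, a contradiction. $\square$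

**Lemma 2.** If $M_1,M_2\in\mathcal P$ act on $S^1$ by orientation-preserving homeomorphisms and the actions commute, then at least one action is trivial.

*Proof.* If $M_i$ has a common fixed point, it acts on the complement of this point, which is a line, hence trivially. If $M_i$ has a finite orbit, it preserves its cyclic order, so it permutes it through a finite cyclic group. By perfectness it fixes the orbit pointwise, so it acts trivially.

Suppose both actions are nontrivial. Then there are no finite orbits, and $M_1$ has a unique minimal set $K$, contained in all orbit closures and equal to $S^1$ or to a Cantor set (Ghys, *Enseign. Math.* 2001, Prop. 5.6). For $h\in M_2$ the set $hK$ is again minimal for $M_1$, since the actions commute; so $hK=K$. Let $S'$ be the circle obtained by collapsing the closures of the components of $S^1\setminus K$. Both groups act on it. Every point of $S'$ is the image of a point of $K$, whose $M_1$-orbit is dense in $K$; so $M_1$ acts minimally on $S'$. For $h\in M_2$ the set $\mathrm{Fix}_{S'}(h)$ is closed and $M_1$-invariant, so it is $\emptyset$ or $S'$. Thus the image of $M_2$ in $\mathrm{Homeo}_+(S')$ acts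 freely. The group of all lifts of this image to $\mathbb R$ acts freely as well: if a lift has a fixed point, the underlying map is the identity and the lift is a deck translation with a fixed point, so the identity. By Hölder's theorem the group of lifts is abelian. So the image of $M_2$ is abelian, hence trivial since $M_2$ is perfect. If $K=S^1$, then $M_2$ acts trivially, a contradiction. If $K$ is a Cantor set, $M_2$ preserves each gap of $K$ and its orientation, so it fixes the endpoints of the gap; hence it acts trivially, a contradiction. $\square$

## 8. Fragmentation length is bounded by displacement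

This section proves the converse of (1). It is essentially due to Militon, *Geom. Topol.* 18 (2014); here is a direct proof for $\mathbb A$.

**Lemma 3.** There is $C$ such that if $f\in\mathrm{Homeo}_0(\mathbb A)$ has a lift $F$ with $|p_1F-p_1|\le N$, then $\ell(f)\le C(N+1)$.

The plan is to look at the arc $L=F(\{0\}\times[0,1])$. It may wander over horizontal distance $O(N)$. We push it back, about half a unit at a time, by maps of bounded length, until it is close to $\{0\}\times[0,1]$. Then a bounded number of fragments finishes.

The following tool is used several times. A crosscut of a closed disc $Q$ is an arc in $Q$ that meets $\partial Q$ exactly in its two endpoints.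

**Crosscut extension.** Let $c,c'$ be crosscuts of $Q$, and let $\psi:\partial Q\cup c\to\partial Q\cup c'$ be a homeomorphism with $\psi(\partial Q)=\partial Q$ and $\psi(c)=c'$. Then $\psi$ extends to a homeomorphism of $Q$. Indeed, by the Schoenflies theorem $c$ cuts $Q$ into two closed discs, each bounded by $c$ and one arc of $\partial Q$, and similarly for $c'$; extend $\psi$ over each piece by coning.

For a closed arc $J\ne\mathbb R/\mathbb Z$ let $H(J)$ be the group of homeomorphisms of $\mathbb A$ that are the identity off $J\times[0,1]$. They preserve the orientation and each boundary component, so they lie in $\mathrm{Homeo}_0(\mathbb A)$. We may assume $N\ge0$.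

**Step 1: if $|J|\le\frac78$ and $f\in H(J)$, then $\ell(f)\le5$.** This step says that maps supported over an arc are cheap. Choose $J'\supset J$ as in Section 1, and let $l=J\times\{\frac12\}$. As $f(l)$ is disjoint from $\partial\mathbb A$, there is $\eta\in(0,\frac1{10})$ with $f(l)\subset J\times[\eta,1-\eta]$. Let $\phi$ be a homeomorphism of $[0,1]$ supported in $[\eta/2,0.85]$ with $\phi(\eta)>\frac1{10}$. Let $\lambda:\mathbb R/\mathbb Z\to[0,1]$ be continuous, equal to $1$ on $J$, with compact support in $J'$, and put $h(x,t)=(x,(1-\lambda(x))t+\lambda(x)\phi(t))$. This is a homeomorphism, since for each $x$ it is an increasing homeomorphism in $t$, and it is one fragment, supported in $J'\times[0,0.85]$. Put $f_1=hfh^{-1}$. As $h$ preserves the first coordinate, $f_1\in H(J)$.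

Put $l_1=h(l)=J\times\{\phi(\frac12)\}$; then $f_1(l_1)=hf(l)\subset J\times[\phi(\eta),1)$. Choose $\epsilon>0$ with $\phi(\eta)>\frac1{10}+\epsilon$, and let $R_1=J\times[\frac1{10}+\epsilon,1]$. Since $f_1$ is the identity on $\partial J\times[0,1]$ and preserves $\mathrm{int}J\times[0,1]$, both $l_1$ and $f_1(l_1)$ are crosscuts of $R_1$ with the same endpoints. By crosscut extension there is a homeomorphism $k$ of $R_1$, the identity on $\partial R_1$, with $k=f_1^{-1}$ on $f_1(l_1)$. Extended by the identity, $k$ is one fragment, supported in $J'\times(\frac1{10},1]$. Now $kf_1\in H(J)$ fixes $l_1$ pointwise and preserves each boundary component, so it preserves the two sides of $l_1$ in $J\times[0,1]$. It is a product $g_1g_2$ with $g_1$ supported in $J\times[0,\phi(\frac12)]$ and $g_2$ in $J\times[\phi(\frac12),1]$. Since $\frac1{10}<\phi(\frac12)<0.85$, each is one fragment. So $f=h^{-1}k^{-1}g_1g_2h$ is a product of $5$ fragments.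

**Step 2: normalization.** We make $F$ piecewise linear and make it fix the endpoints of $I=\{0\}\times[0,1]$. PL homeomorphisms are dense in $\mathrm{Homeo}(\mathbb A)$ (Moise). If $\hat f$ is PL and close enough to $f$, then it preserves the orientation and the boundary components, and $f\hat f^{-1}\in V$, since $f\hat f^{-1}$ moves no point farther than the uniform distance of $f$ and $\hat f$. So $\ell(f)\le C_0+\ell(\hat f)$, and we replace $f$ by $\hat f$ and $F$ by a nearby lift of $\hat f$; now $f$ is PL with $|p_1F-p_1|\le N+1$.

Write $F(0,0)=(a,0)$ and $F(0,1)=(b,1)$, with $|a|,|b|\le N+1$. The shear $(x,t)\mapsto(x-a-(b-a)t,t)$ is PL, commutes with $T$, and sends these points to $(0,0)$ and $(0,1)$. It is the time-one map of the flow $(x,t)\mapsto(x-s(a+(b-a)t),t)$, whose time-$\frac1m$ map moves points by at most $(N+1)/m$, so induces an element of $V$ once $m\ge C_1(N+1)$. Hence the shear has length at most $C_2(N+1)$. After composing with it, $F$ is PL and fixes the endpoints of $I$, and $|p_1F-p_1|\le2N+2$. So $L:=F(I)\subset(-2N-3,2N+3)\times[0,1]$ is a polygonal arc from $(0,0)$ to $(0,1)$ whose interior avoids $\partial S$, and the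 arcs $T^jL$ $(j\in\mathbb Z)$ are disjoint.

**Step 3: pushing $L$ back.** This is the main step. Endpoints of $L$ count as vertices.

**Claim.** Let $\max_Lp_1<v$, $0<u<v$, $v-u\le\frac34$, and let the lines $p_1=u+j$ $(j\in\mathbb Z)$ contain no vertex of $L$. Then there is a PL map $g$ in some $H(J)$, $|J|<\frac78$, with a lift $\tilde g$ supported in the translates of a box $[u-\delta,v]\times[0,1]$, such that $\tilde gF$ still fixes the endpoints of $I$, $\max_{\tilde gL}p_1<u$, and $\min_{\tilde gL}p_1\ge\min_Lp_1$.

*The discs $\Delta_i$.* These collect the part of $L$ beyond $u$. Since no vertex of $L$ lies on $\{p_1=u\}$, $L$ crosses this line transversally at finitely many points, and its endpoints have $p_1=0<u$. So the components of $L\cap\{p_1\ge u\}$ are finitely many arcs, each meeting the line exactly in its two endpoints, which lie on $\{u\}\times(0,1)$. Each such arc $c$ bounds, together with the segment $\sigma_c$ of the line between its endpoints, a closed disc $\Delta_c\subset[u,v)\times(0,1)$. We have $\Delta_c\cap\{p_1=u\}=\sigma_c$. The relative frontier of $\Delta_c$ in $\{p_1\ge u\}$ is $c$: near an interior point of $\sigma_c$,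 the side $p_1<u$ is in the unbounded complementary component of the Jordan curve, so the side $p_1>u$ is inside.

Two such discs are nested or disjoint. If $c'$ meets $\Delta_c$, then $c'\subset\Delta_c$, since $c'$ is connected and misses the frontier $c$; then the segment between its endpoints lies in $\sigma_c$, and $\Delta_{c'}\subset\Delta_c$. The same holds with the roles exchanged. If neither arc meets the other disc, then the connected set $\Delta_c$ misses the frontier $c'$ of $\Delta_{c'}$ and is not contained in $\Delta_{c'}$, so it is disjoint from it. Let $\Delta_1,\dots,\Delta_p$ be the maximal discs and $\sigma_i=\Delta_i\cap\{p_1=u\}$.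

Let $\mathcal L=\bigcup_jT^jL$, a locally finite union of disjoint arcs. The frontier of $\Delta_i$ is itself one of the components of $\mathcal L\cap\{p_1\ge u\}$; so every component of $\mathcal L\cap\{p_1\ge u\}$ that meets $\Delta_i$ is contained in $\Delta_i$. Such a component contains no endpoint of any $T^jL$, as those lie on $\partial S$; so it is an arc with both endpoints on $\sigma_i$.

*The neighborhoods $N_i$.* We thicken the discs without catching more of $\mathcal L$ on the right of the line. Choose slightly larger disjoint segments $\sigma_i^+\subset\{u\}\times(0,1)$ containing $\sigma_i$ in their interiors, with $\sigma_i^+\cap\mathcal L=\sigma_i\cap\mathcal L$; this is possible since $\mathcal L$ meets the line in finitely many points. Identify $\sigma_i^+$ with an interval of second coordinates. Choose $\delta\in(0,\frac1{16})$ so small that $\mathcal L$ has no vertex in $\{u-\delta\le p_1\le u\}$ and misses $[u-\delta,u]\times\partial\sigma_i^+$. Then every edge of $\mathcal L$ that meets the slab $\{u-\delta\le p_1\le u\}$ has its endpoints on opposite sides of it, so it crosses the whole slab; and $\mathcal L\cap([u-\delta,u]\times\sigma_i^+)$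 consists of segments running all the way from $p_1=u-\delta$ to $p_1=u$.

Let $N_i$ be disjoint closed PL discs in $\{p_1<v\}\cap\mathrm{int}\,S$ with the following parts. The part in $p_1\le u$ is $[u-\delta,u]\times\sigma_i^+$. The part in $p_1\ge u$ is a PL disc that meets $\{p_1=u\}$ in $\sigma_i^+$, contains $\Delta_i$ in its interior relative to $\{p_1\ge u\}$, and is so close to $\Delta_i$ that $N_i\cap\mathcal L\cap\{p_1\ge u\}\subset\Delta_i$. For the right-hand part, take the region cut off by a polygonal arc that runs parallel to the frontier arc of $\Delta_i$, just outside it, between the endpoints of $\sigma_i^+$ (chosen close to $\sigma_i$). The last condition can be met because near $\Delta_i$ only finitely many components of $\mathcal L\cap\{p_1\ge u\}$ occur, and those not contained in $\Delta_i$ are disjoint from it.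

*The map $g$.* On each $N_i$ it pushes $\Delta_i$ to the left of the line. Identify $N_i$ by a PL homeomorphism with $[-1,1]^2\ni(\mathsf a,\mathsf b)$ so that $p_1\le u$ corresponds to $\mathsf a\le0$ (do the left part first, then extend over the right part by coning). Then $\Delta_i$ becomes a compact subset of $[0,1)\times(-1,1)$, so $\Delta_i\subset[0,c]\times[-c,c]$ for some $c\in(0,1)$. For $s\in(-1,1)$ put $P_s=(s,c)$, $P'_s=(s,-c)$, and let $A_1,A_2,A_3,A_4$ be the corners $(-1,-1),(1,-1),(1,1),(-1,1)$. The triangles
$$A_1P'_sP_s,\quad A_1P_sA_4,\quad P'_sA_2P_s,\quad P_sA_2A_3,\quad A_4P_sA_3,\quad A_1A_2P'_s$$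
triangulate the square: the first two fill the left trapezoid $A_1P_s'P_sA_4$, the next two the right trapezoid $P'_sA_2A_3P_s$, and the last two are the top and the bottom triangle. Let $g$ be the simplexwise affine homeomorphism with $P_c\mapsto P_{-1/2}$, $P'_c\mapsto P'_{-1/2}$, $A_k\mapsto A_k$. It is the identity on $\partial N_i$. It preserves $\mathsf b$ and does not increase $\mathsf a$, because this holds at the vertices and $g$ is affine on each triangle. It maps the trapezoid $A_1P'_cP_cA_4$ onto $A_1P'_{-1/2}P_{-1/2}A_4\subset\{\mathsf a\le-\frac12\}$, and the first trapezoid contains $[-1,c]\times[-c,c]\supset\Delta_i$.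

The sets $N_i$ lie in the box $[u-\delta,v)\times(0,1)$, of width at most $\frac34+\frac1{16}=\frac{13}{16}<\frac78$. So we may extend $g$ $T$-equivariantly to all $T^jN_i$ and by the identity elsewhere, obtaining $\tilde g$, which induces an element $g\in H(J)$ with $J=\pi([u-\delta,v])$ (projected to the circle). As $N_i\subset\mathrm{int}\,S$, $\tilde g$ fixes $\partial S$ pointwise, and $\tilde gF$ fixes the endpoints of $I$.

*Maximum.* Points of $L$ with $p_1\ge u$ lie in $\bigcup\Delta_i$ and go to $\{\mathsf a\le-\frac12\}$, so to $p_1<u$. Points of $L$ in $N_i\cap\{p_1<u\}$ stay in $p_1<u$, as $\mathsf a$ does not increase. For $j<0$, $T^jN_i$ lies in $p_1<v-1<u$, and for $j>0$ it lies in $p_1\ge u+1-\delta>u$. So a point of $L$ with $p_1<u$ in some $T^jN_i$, $j\ne0$, has $j<0$ and stays in $T^jN_i\subset\{p_1<u\}$. All other points are fixed. As $L$ is compact, $\max_{\tilde gL}p_1<u$.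

*Minimum.* We check that pushing left does not push beyond what $L$ already reaches. Let $y\in L\cap T^jN_i$. Then $T^{-j}y\in T^{-j}L\cap N_i$ lies in the left half of $N_i$ or in $\Delta_i$. In both cases $\tilde g$ sends it into the left half, so $p_1(\tilde gy)\ge u+j-\delta$. In both cases $T^{-j}L$ contains a segment crossing the slab $[u-\delta,u]$. In the first case it is the segment through $T^{-j}y$. In the second case, the component of $T^{-j}L\cap\{p_1\ge u\}$ containing $T^{-j}y$ lies in $\Delta_i$ and has an endpoint on $\sigma_i$, and the edge through this endpoint continues across the slab. So $\min_Lp_1\le u+j-\delta\le p_1(\tilde gy)$. Points of $L$ outside all $T^jN_i$ do not move. This proves the Claim.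

*Iteration.* After applying the Claim, $\tilde gF$ is again PL and fixes the endpoints of $I$, so we may apply it again. Start with $v=2N+3$. While $v>\frac34$, apply the Claim with a generic $u\in(v-\frac34,v-\frac12)$, that is, one avoiding finitely many forbidden values; then $u>0$. Continue with $v:=u$. Each application lowers $v$ by more than $\frac12$. When $v\le\frac34$, apply the Claim once more with a generic $u\in(0,\frac14)$, $u<v$. After $O(N+1)$ applications $\max_Lp_1<\frac14$, and still $\min_Lp_1>-2N-3$. Now conjugate by $(x,t)\mapsto(-x,t)$ and use the Claim in this mirror image: $O(N+1)$ further applications, which do not increase $\max_Lp_1$, give $\min_Lp_1>-\frac14$. So $L\subset(-\frac14,\frac14)\times[0,1]$. By Step 1 each application costs at most $5$, and the total cost is $O(N+1)$.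

**Step 4: a bounded number of further moves.** In $[-\frac38,\frac38]\times[0,1]$ both $L$ and $I$ are crosscuts with the same endpoints. By crosscut extension there is $k\in H([-\frac38,\frac38])$ whose lift $\tilde k$, supported in the translates of this rectangle, satisfies $\tilde kF|_I=\mathrm{id}$. At cost at most $5$ we may assume that $F$ fixes $I$ pointwise, hence also $TI$, and so $F$ preserves $[0,1]\times[0,1]$. Let $I'=\{\frac12\}\times[0,1]$. Then $F(I')\subset[\eta,1-\eta]\times[0,1]$ for some $\eta\in(0,\frac18)$. Let $w_a,w_b$ act on the first coordinate only: $w_a$ supported in $[\eta/2,\frac{13}{16}]$ with $w_a(\eta)=\frac14$; $w_b$ supported in $[\frac3{16},1-\eta/2]$ with $w_b(\frac14)=\frac14$ and $w_b(1-\eta)=\frac34$. Both lie in groups $H(J)$ with $|J|\le\frac78$. Since $1-\eta>\frac{13}{16}$, $w_a(1-\eta)=1-\eta$, so $E:=w_bw_aF(I')\subset[\frac14,\frac34]\times[0,1]$.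

In $[\frac18,\frac78]\times[0,1]$ both $E$ and $I'$ are crosscuts from the bottom side to the top side. Choose a homeomorphism of the boundary of this rectangle that fixes the vertical sides pointwise, preserves the bottom and the top, and takes the endpoints of $E$ to those of $I'$; combine it with $(w_bw_aF|_{I'})^{-1}$ on $E$. By crosscut extension there is $k'\in H([\frac18,\frac78])$ with $k'w_bw_aF|_{I'}=\mathrm{id}$ (it may move points of $\partial\mathbb A$). The result fixes $I$, $I'$ and $TI$ pointwise, so it is a product of an element of $H([0,\frac12])$ and one of $H([\frac12,1])$. By Step 1 the cost of Step 4 is bounded. $\square$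

## 9. A common fixed point in an invariant compact set

**Lemma 4.** Let $M\in\mathcal P$ act on $\mathbb A$ through $\mathrm{Homeo}_0(\mathbb A)$, fixing $\partial_0$ pointwise. Let $Z\subset\mathbb A$ be nonempty, compact, $M$-invariant, $Z\cap\partial_0=\emptyset$. Then some point of $Z$ is fixed by all of $M$.

For $\widetilde T$ in place of $M$ this is false: take the twisting action of $\widetilde T\times1$ and $Z=\partial_1$ (Section 5). The idea of the proof is to manufacture from $M$ and a point of $Z$ a totally ordered set on which $M$ acts, and to apply Lemma 1. We approach a point $z_0\in Z$ along a segment in the complement of $Z$, lift to the universal cover $\mathbb D$ of that complement, and look at where the translates of the lifted segment land on the circle $\partial\mathbb D$. One further segment, fixed by $M$, gives a base point at which the circle is cut open to a line. The lifted maps need not extend to $\partial\mathbb D$, so the work is to show that landing points and their order behave well anyway.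

**Step 1: set-up.** Realize $\mathbb A=\{1\le|w|\le2\}\subset\mathbb C$ with $\partial_0=\{|w|=1\}$, and extend the action by the identity to $\{\frac12\le|w|\le1\}$. Let $U$ be the component of $\{\frac12<|w|<2\}\setminus Z$ containing $\{\frac12<|w|\le1\}$. It is $M$-invariant. Choose $\theta$ such that the ray of argument $\theta$ meets $Z$, let $z_0$ be its first point in $Z$, and put $b_0=\frac34e^{i\theta}$. Let $\gamma$ be the radial segment from $b_0$ to $z_0$, and $\delta$ the radial segment from $b_0$ to $\frac12e^{i\theta}$. Both lie in $U$ except for their final endpoints. All of $M$ fixes $\delta$ pointwise.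

$U$ is a bounded domain; let $p:\mathbb D\to U$ be a holomorphic universal covering with $p(\tilde b)=b_0$. For $h\in M$ let $\tilde h:\mathbb D\to\mathbb D$ be the lift of $h|_U$ fixing $\tilde b$. By uniqueness of lifts $h\mapsto\tilde h$ is a homomorphism, and each $\tilde h$ is an orientation-preserving homeomorphism. Let $\tilde\gamma,\tilde\delta$ be the lifts from $\tilde b$ of $\gamma,\delta$ without their final endpoints. Each $\tilde h$ fixes $\tilde\delta$ pointwise. The rays of our family are $\tilde\delta$ and $r_h:=\tilde h\tilde\gamma$ $(h\in M)$; they are simple, and $\tilde gr_h=r_{gh}$, $\tilde g\tilde\delta=\tilde\delta$. Along $r_h$ we have $p\to hz_0\in Z$, and along $\tilde\delta$ we have $p\to\frac12e^{i\theta}$. These limits are not in $U$, so the rays leave every compact subset of $\mathbb D$: at an accumulation point $w\in\mathbb D$, $p(w)$ would be the limit.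

**Step 2: no long arc near $\partial\mathbb D$ carries an almost constant $p$.** Precisely:

**(K)** If $c_n\subset\mathbb D$ are connected, $\inf_{c_n}|w|\to1$ and $\mathrm{diam}\,c_n\ge\epsilon>0$, then $p$ does not converge uniformly on the $c_n$ to a constant $q$.

The argument sets of the $c_n$ are arcs whose lengths are bounded below for large $n$, since otherwise the diameters would become small along a subsequence. After passing to a subsequence they all contain a common nondegenerate arc. If $p\to q$ uniformly on the $c_n$, then for almost every angle in this arc the radial limit of $p$ exists (Fatou), and it equals $q$, because $c_n$ meets the radius at points tending to the circle. By the F. and M. Riesz uniqueness theorem $p\equiv q$, a contradiction.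

By (K) each ray lands at one point of $\partial\mathbb D$: otherwise it contains subarcs tending to $\partial\mathbb D$ with diameters bounded below, and on them $p$ converges uniformly to a constant. Let $\omega$ be the landing point of $\tilde\delta$ and $e(h)$ that of $r_h$.

**Step 3: when do two rays land together?** We describe this in terms of $p$, in a way that every $\tilde g$ respects. For rays $r,r'$ of the family say $r\sim r'$ if there are points $u_n\in r$, $v_n\in r'$ tending to the ends of the rays and paths $c_n\subset\mathbb D$ joining $u_n$ to $v_n$ with $\mathrm{diam}\,p(c_n)\to0$.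

**(E)** $r\sim r'$ if and only if $r$ and $r'$ land at the same point.

($\Rightarrow$) Let $q=\lim p(u_n)\notin U$. Then $p\to q$ uniformly on the $c_n$, so the $c_n$ leave every compact set: an accumulation point $w\in\mathbb D$ of points of the $c_n$ would give $p(w)=q\notin U$. If the landing points differed, $\mathrm{diam}\,c_n$ would be bounded below for large $n$, contradicting (K).

($\Leftarrow$) If $r\cap r'$ contains points tending to $\partial\mathbb D$, they tend to the ends of both rays; take $u_n=v_n$ to be such points and constant paths. Otherwise $r$ and $r'$ have disjoint tails, landing at the same point $\zeta$.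

Here is how to join disjoint tails. Take a simple polygonal path in $\mathbb D$ from a point of the first tail to a point of the second. The part between its last point on the first tail and the next point on the second is an arc that meets the tails only at its endpoints. We keep the subtails starting at these endpoints.

This arc, the two subtails and $\zeta$ form a Jordan curve; let $W\subset\mathbb D$ be its interior. Map $W$ conformally to the upper half plane $\mathbb H$ with $\zeta\mapsto\infty$; by Carathéodory this is a homeomorphism of closures. Then $p$ becomes a bounded holomorphic function $Q$ on $\mathbb H$, continuous up to $\mathbb R$, with $Q(x)\to q_1$ as $x\to+\infty$ and $Q(x)\to q_2$ as $x\to-\infty$, where $q_1,q_2$ are the limits of $p$ along the two rays. Put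
$$E(w)=q_1+(q_2-q_1)\frac{\arg w}\pi,$$
the Poisson integral of the function equal to $q_1$ on $x>0$ and $q_2$ on $x<0$. A bounded harmonic function on $\mathbb H$, continuous up to $\mathbb R$, is the Poisson integral of its boundary values. So $Q-E$ is the Poisson integral of a bounded function $d$ on $\mathbb R$ with $d(x)\to0$ as $|x|\to\infty$. Given $\epsilon>0$, choose $A$ with $|d|\le\epsilon$ off $[-A,A]$. For $w=x+iy$ with $|w|\ge2A$ we have $|w-s|\ge|w|/2$ for $|s|\le A$, hence
$$|Q(w)-E(w)|\le\epsilon+\frac{\sup|d|}\pi\int_{-A}^A\frac{y\,ds}{|w-s|^2}\le\epsilon+\frac{8A\sup|d|}{\pi|w|}.$$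
So $Q(w)-E(w)\to0$ as $w\to\infty$ in $\mathbb H$. As $E(Rw)=E(w)$, $Q(Rw)\to E(w)$ locally uniformly as $R\to\infty$, so $E$ is holomorphic. Its image lies on a line, so it is constant. Thus $q_1=q_2$, and $Q\to q_1$ uniformly at $\infty$ in the closed half plane. The preimages of the semicircles $|w|=R$, $R\to\infty$, are paths $c_n$ between the two rays with $\mathrm{diam}\,p(c_n)\to0$. This proves (E).

**Step 4: $M$ acts on the set of landing points.** The relation $\sim$ is preserved by every $\tilde g$, because $p\tilde g=gp$ and $g$ is uniformly continuous on $\{\frac12\le|w|\le2\}$. Moreover $r\sim r'$ forces $p$ to have the same limit along $r$ and $r'$. The limit along $\tilde\delta$ is not in $Z$, so $e(h)\ne\omega$ for all $h$. With (E),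
$$e(h_1)=e(h_2)\iff e(gh_1)=e(gh_2),\qquad e(h_1)=e(h_2)\Rightarrow h_1z_0=h_2z_0. \tag{4}$$
So $M$ acts on $\Lambda=\{e(h):h\in M\}\subset\partial\mathbb D\setminus\{\omega\}$ by $g\cdot e(h)=e(gh)$. Order $\partial\mathbb D\setminus\{\omega\}$ by $\zeta_1<\zeta_2$ if and only if $(\omega,\zeta_1,\zeta_2)$ is positively (counterclockwise) cyclically ordered.

**Step 5: the action preserves the order.** We read off cyclic order from sides of lines in $\mathbb D$. Let $r_1,r_2,r_3$ be rays of the family landing at distinct points $\zeta_1,\zeta_2,\zeta_3$. Then $r_1,r_2$ have disjoint tails; joining subtails by an arc as in Step 3 we get a simple line $\lambda\subset\mathbb D$, oriented from $\zeta_1$ to $\zeta_2$, whose ends are tails of $r_1$ and $r_2$, and $\bar\lambda=\lambda\cup\{\zeta_1,\zeta_2\}$ is an arc. $\mathbb D\setminus\lambda$ has two components: the left one, bounded by $\bar\lambda$ and the counterclockwise arc of $\partial\mathbb D$ from $\zeta_2$ to $\zeta_1$, and the right one, bounded by $\bar\lambda$ and the counterclockwise arc from $\zeta_1$ to $\zeta_2$. (For the diameter from $-1$ to $1$ the left component is the upper half disc.)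 A tail of $r_3$ is disjoint from $\lambda$, and near $\zeta_3\notin\bar\lambda$ only one component is present. So a tail of $r_3$ lies on the left of $\lambda$ if and only if $\zeta_3$ lies in the open counterclockwise arc from $\zeta_2$ to $\zeta_1$, that is, if and only if $(\zeta_1,\zeta_2,\zeta_3)$ is positively ordered.

Now let $g\in M$ and suppose that the rays $\tilde gr_i$ land at distinct points $\zeta'_i$. The line $\tilde g\lambda$, oriented from $\zeta'_1$ to $\zeta'_2$, consists of tails of $\tilde gr_1$ and $\tilde gr_2$ and an arc. We claim that $\tilde g$ maps the left side of $\lambda$ to the left side of $\tilde g\lambda$. By Schoenflies there are orientation-preserving homeomorphisms $s,s'$ of $\overline{\mathbb D}$ that take $\bar\lambda$, respectively $\tilde g\lambda\cup\{\zeta'_1,\zeta_2'\}$, to the diameter $[-1,1]$ directed from $-1$ to $1$, and left sides to the upper half disc. So $\psi=s'\tilde gs^{-1}$ is an orientation-preserving homeomorphism of $\mathbb D$ that preserves the open diameter and its direction, and we must show that $\psi$ preserves the upper half disc. Run counterclockwise around a small circle centered at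 $0$, starting on the positive side of the diameter. If $\psi$ exchanged the half discs, then along the first half of the image the vector from $\psi(0)$ would turn from direction $0$ through the lower half plane to direction $-\pi$, and along the second half through the upper half plane to $-2\pi$. The image loop would have winding number $-1$ around $\psi(0)$, which is impossible for an orientation-preserving homeomorphism. This proves the claim. As $\tilde g$ maps a tail of $r_3$ to a tail of $\tilde gr_3$, $(\zeta_1,\zeta_2,\zeta_3)$ is positively ordered if and only if $(\zeta'_1,\zeta'_2,\zeta'_3)$ is.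

Apply this to $\tilde\delta,r_{h_1},r_{h_2}$ with $e(h_1)\ne e(h_2)$. By (4) the images $\tilde\delta,r_{gh_1},r_{gh_2}$ land at the distinct points $\omega,e(gh_1),e(gh_2)$. So $e(h_1)<e(h_2)$ if and only if $e(gh_1)<e(gh_2)$.

**Step 6: conclusion.** By Lemma 1 the action of $M$ on $\Lambda$ is trivial. So $e(g)=e(1)$, and by (4) $gz_0=z_0$, for all $g\in M$. $\square$

## 10. Central elements have sublinear length

The plan of Section 5 assumed that $T^{-1}\tilde x$ has fixed points. When it has none, we use the following theorem.

**Franks' lemma** (*Ann. of Math.* 128 (1988)). Let $\Psi$ be an orientation-preserving homeomorphism of $\mathbb R^2$. Suppose there are open discs $D_1,\dots,D_m=D_1$, any two of them equal or disjoint, with $\Psi(D_i)\cap D_i=\emptyset$ for all $i$, and integers $m_i>0$ with $\Psi^{m_i}(D_i)\cap D_{i+1}\ne\emptyset$ for $1\le i<m$. Then $\Psi$ has a fixed point.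

For instance, the translation $(x,y)\mapsto(x+1,y)$ has no fixed point, so it has no such closed chain of discs.

**Proposition 5.** Let $M\in\mathcal P$, $x\in Z(M)$, and let $\rho:M\to\mathrm{Homeo}_0(\mathbb A)$ be a homomorphism with $\rho(M)|_{\partial_0}$ trivial. Then $\frac1nd_{\mathcal B}(\rho(x^n),\mathrm{id})\to0$.

*Proof.* We omit $\rho$ from the notation. It suffices to treat $\mathcal B=\mathcal B_0$ (Section 1).

**Step 1: a cocycle, and measures with drift.** We turn failure of the conclusion into an invariant measure that drifts. For $h\in M$ let $\tilde h$ be the unique lift to $S$ that fixes $\mathbb R\times\{0\}$ pointwise. Then $h\mapsto\tilde h$ is a homomorphism and $\tilde h$ commutes with $T$. Put $c(h,\pi(w))=p_1(\tilde hw)-p_1(w)$. This is well defined and continuous on $\mathbb A$, and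
$$c(gh,\cdot)=c(g,h\,\cdot)+c(h,\cdot). \tag{5}$$
Suppose the conclusion fails: $\ell(x^n)\ge\epsilon_0n$ for some $\epsilon_0>0$ and infinitely many $n$. By Lemma 3, $\ell(x^n)\le C(\max|c(x^n,\cdot)|+1)$. So there are $\epsilon>0$, infinitely many $n$ and points $z_n$ with $|c(x^n,z_n)|\ge\epsilon n$. By (5), $c(x^n,z_n)=\sum_{i<n}c(x,x^iz_n)$. Let $\nu$ be a weak limit, along a subsequence of these $n$, of the measures $\frac1n\sum_{i<n}\delta_{x^iz_n}$. Then $\nu$ is an $x$-invariant probability measure with $|\int c(x,\cdot)\,d\nu|\ge\epsilon$. Choose $q\in\mathbb Z$ with $q\int c(x,\cdot)\,d\nu>1$ and put $Y=x^q$. By (5) and invariance $\int c(Y,\cdot)\,d\nu=q\int c(x,\cdot)\,d\nu>1$. By ergodic decomposition, the set $\mathcal E$ of ergodic $Y$-invariant probability measures $\mu$ with $\int c(Y,\cdot)\,d\mu>1$ is nonempty. Let $\Phi=T^{-1}\tilde Y:S\to S$.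

**Step 2: an invariant set without points of zero drift.** We claim that there is a nonempty compact $M$-invariant $Z\subset\mathbb A$ containing no point $\pi(w)$ with $\tilde Yw=w$.

*Case I: $\Phi$ has a fixed point.* Let $Z=\pi(\mathrm{Fix}\,\Phi)$. It is nonempty, and compact because $\mathrm{Fix}\,\Phi$ is closed and $T$-invariant. It is $M$-invariant because $\tilde h$ commutes with $\tilde Y$ (as $Y$ is central) and with $T$. If $\pi(w)\in Z$, then $\tilde Yw=Tw\ne w$.

*Case II: $\Phi$ has no fixed point.* Let $Z=\overline{\bigcup_{\mu\in\mathcal E}\mathrm{supp}\,\mu}$. It is nonempty and compact. For $h\in M$, (5) applied to $hY=Yh$ gives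
$$c(Y,hz)-c(Y,z)=c(h,Yz)-c(h,z). \tag{6}$$
Integrating over $\mu\in\mathcal E$, the right side gives $0$, so $\int c(Y,\cdot)\,dh_*\mu=\int c(Y,\cdot)\,d\mu$. Also $h_*\mu$ is again $Y$-invariant and ergodic. Hence $h_*\mathcal E=\mathcal E$ and $hZ=Z$.

Suppose $\pi(w)\in Z$ with $\tilde Yw=w$, so $\Phi w=T^{-1}w$. So $\Phi$ moves $w$ to the left, while typical points for the measures in $\mathcal E$ move to the right; this will give a closed chain of discs. Extend $\Phi$ to $\hat\Phi:\mathbb R^2\to\mathbb R^2$ by $\hat\Phi(x,t)=(p_1\Phi(x,1),t)$ for $t>1$ and $\hat\Phi(x,t)=(p_1\Phi(x,0),t)$ for $t<0$. This is an orientation-preserving homeomorphism commuting with $T$. It has no fixed points, since a fixed point $(x,t)$ with $t>1$ would give the fixed point $(x,1)$ of $\Phi$, and similarly for $t<0$. Let $D\subset\mathbb R^2$ be an open disc around $w$, so small that the $T^jD$ are pairwise disjoint and $\hat\Phi(D)\cap D=\emptyset$.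

The set $\pi(D\cap S)$ is an open neighborhood of $\pi(w)\in Z$, so some $\mu\in\mathcal E$ has $\mu(\pi(D\cap S))>0$. By Poincaré recurrence almost every point of $\pi(D\cap S)$ returns to it infinitely often under $Y$, and by Birkhoff's theorem $\frac1nc(Y^n,\cdot)\to\int c(Y,\cdot)\,d\mu>1$ almost everywhere. So there is $w'\in D\cap S$ such that $\pi(w')$ returns to $\pi(D\cap S)$ at times $n_k\to\infty$ and $c(Y^n,\pi(w'))-n\to+\infty$. Then $\Phi^{n_k}w'=T^{-n_k}\tilde Y^{n_k}w'\in T^{N_k}D$ for some $N_k\in\mathbb Z$, and since $p_1(\Phi^{n_k}w')-p_1(w')=c(Y^{n_k},\pi(w'))-n_k\to+\infty$, we have $N_k\to+\infty$. Fix $k$ with $n_k\ge1$ and $N=N_k\ge1$. Then $\hat\Phi^{n_k}(D)\cap T^ND\ne\emptyset$, and $\hat\Phi(T^jD)\cap T^{j-1}D\ni T^{j-1}w$ for all $j$. So the chain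
$$D,\ T^ND,\ T^{N-1}D,\ \dots,\ TD,\ D$$
satisfies the hypotheses of Franks' lemma, and $\hat\Phi$ has a fixed point, a contradiction. This proves the claim of Step 2.

**Step 3: the common fixed point.** Since $\tilde Y$ fixes $\mathbb R\times\{0\}$ pointwise, $Z\cap\partial_0=\emptyset$. By Lemma 4 there is $\pi(w)\in Z$ fixed by $M$. Then $\tilde hw=T^{j(h)}w$ for all $h\in M$, and $j:M\to\mathbb Z$ is a homomorphism because $\tilde g\tilde hw=\tilde gT^{j(h)}w=T^{j(h)}\tilde gw$. As $M$ is perfect, $j=0$. So $\tilde Yw=w$, contradicting the choice of $Z$. $\square$

## 11. Proofs of Theorems B and A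

**Proof of Theorem B.** Let $\rho:\Gamma\to\mathrm{Homeo}_0(\mathbb A)$ be a homomorphism. The groups $M_1,M_2$ act on the circle $\partial_0$ via $\rho\iota_1,\rho\iota_2$, by commuting orientation-preserving actions. By Lemma 2 one of them, say $M_i$, acts trivially on $\partial_0$. Proposition 5 applied to $\rho\iota_i$ gives $\frac1nd_{\mathcal B}(\rho\iota_i(x_i^n),\mathrm{id})\to0$.

Now let $\liminf_n|\iota_i(x_i^n)|_\Gamma/n>0$ for $i=1,2$, and suppose $\rho$ is a quasi-isometric embedding with constants $K,C$. For the $i$ just found there is $\epsilon>0$ with $|\iota_i(x_i^n)|_\Gamma\ge\epsilon n$ for large $n$, so $d_{\mathcal B}(\rho\iota_i(x_i^n),\mathrm{id})\ge\epsilon n/K-C$, contradicting the limit $0$.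

For $\Gamma=G\times H$ let $\iota_1,\iota_2$ be the inclusions of the two factors $M$ of $G$, and $x_1=x_2=X$, so that $\iota_i(x_i)=X_i$. The $X_i$ are undistorted in $G\times H$, because projection to a factor $M$ is Lipschitz and $|X^n|_M\ge n/\kappa$. So no homomorphism from $G\times H$ is a quasi-isometric embedding. $G\times H$ is finitely generated and embeds in $\mathrm{Homeo}_0(\mathbb A)$ using three disjoint closed discs. It is torsion-free because $M$ and $H\le\mathrm{Homeo}(D^2,\partial D^2)$ are. The group $\mathbb Z^r$ is a subgroup of $\mathrm{Homeo}(D^2,\partial D^2)$, generated by $r$ nontrivial homeomorphisms supported in disjoint subdiscs, which have infinite order since the disc group is torsion-free. As $G$ is perfect, $(G\times\mathbb Z^r)^{ab}=\mathbb Z^r$, so the groups $G\times\mathbb Z^r$, $r\ge0$, are pairwise non-isomorphic. $\square$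

**Proof of Theorem A.** By Section 6, $M\in\mathcal P$ is finitely generated and torsion-free and embeds in $\mathrm{Homeo}(D^2,\partial D^2)$, $X$ is central in $M$ and $|X^n|_M\ge n/\kappa$; and $G=M\times M$ is finitely generated, torsion-free, isomorphic to a subgroup of $\mathrm{Homeo}_0(\mathbb A)$, with $|X_i^n|_G\ge n/\kappa$ for $i=1,2$. Theorem B with $\Gamma=G$, $\iota_1,\iota_2$ the inclusions of the factors and $x_1=x_2=X$ shows that no homomorphism $G\to\mathrm{Homeo}_0(\mathbb A)$, in particular no injective one, is a quasi-isometric embedding. So $G$ does not quasi-isometrically isomorphically embed into $\mathrm{Homeo}_0(\mathbb A)$, and the answer to the Problem is yes. $\blacksquare$
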